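# The condition $C_p$ and the Coifman–Fefferman inequality

## 1. $A_\infty$ weights: sparse domination and one stopping argument

Let $n\ge1$. A **cube** is a half-open cube $\prod_i[a_i,a_i+s)$ in $\mathbb R^n$ with sides parallel to the axes. We write $\ell(Q)$ for its side, $c_Q$ for its center, $\lambda Q$ for the concentric dilate, $h_Q=|Q|^{-1}\int_Qh$, and $|x|_\infty$ for the maximum norm. The operator
$$Mf(x)=\sup_{Q\ni x}|f|_Q$$
is the uncentered Hardy–Littlewood maximal operator over cubes; other standard choices are pointwise comparable and change only constants. A **weight** is a non-negative locally integrable function $w$, and $w(E)=\int_Ew$. A **Calderón–Zygmund (CZ) operator** is a linear, $L^2$-bounded operator whose kernel satisfies the standard size and Hölder (or Dini) smoothness conditions.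

The topic is the following comparison. A singular integral $Tf$ oscillates and is hard to control; $Mf$ is a positive, robust object. For which weights is $Tf$ no larger than $Mf$ in $L^p(w)$? That is, when do we have
$$\|Tf\|_{L^p(w)}\le C_w\|Mf\|_{L^p(w)}\qquad\text{for all bounded, compactly supported }f,\tag{CF}$$
with $C_w$ independent of $f$? Here $1<p<\infty$.

We begin with the easy class. A weight is in $A_\infty$ if there are $c,\delta>0$ with
$$w(E)\le c\Big(\frac{|E|}{|Q|}\Big)^\delta w(Q)\qquad\text{for all cubes }Q\text{ and measurable }E\subset Q .$$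
For example, $w=1$ has $c=\delta=1$. It is known that (CF) holds for every $0<p<\infty$ when $w\in A_\infty$. We prove this for $1<p<\infty$, with tools that will all be reused.

### Sparse families and lattices

A family $S$ of cubes is **$\eta$-sparse** if there are pairwise disjoint $E_Q\subset Q$ $(Q\in S)$ with $|E_Q|\ge\eta|Q|$. For instance, the intervals $[0,2^{-k})$, $k\ge0$, are $\frac12$-sparse with $E_Q=[2^{-k-1},2^{-k})$. The one deep fact about $T$ that we quote is **sparse domination** (Lacey, Israel J. Math. 217 (2017); Hytönen–Roncal–Tapiola, Israel J. Math. 218 (2017); Lerner, New York J. Math. 22 (2016)): there are $\eta=\eta(n)>0$ and $C_T$ such that for each bounded compactly supported $f$ there is a countable $\eta$-sparse family $S$ with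
$$|Tf|\le C_T\sum_{Q\in S}|f|_Q\,\chi_Q\quad\text{a.e.}\tag{SD}$$
In some formulations $S$ is a union of boundedly many $\eta$-sparse families; then everything below is applied to each of them.

To use stopping arguments we want the cubes to be nested or disjoint. For $\sigma\in\{-1,1\}^n$ let
$$\mathscr D^\sigma=\bigcup_{k\in\mathbb Z}\mathscr D^\sigma_{(k)},\qquad \mathscr D^{\sigma}_{(k)}=\{2^{-k}([0,1)^n+m+(-1)^k\sigma/3):m\in\mathbb Z^n\}.$$

**Lemma 1 (lattices).** (i) Two cubes of $\mathscr D^\sigma$ are nested or disjoint, and $R\subsetneq R'$ in $\mathscr D^\sigma$ implies $|R'|\ge2^n|R|$. (ii) Every compact set lies in some cube of $\mathscr D^\sigma$. (iii) Every cube $K$ lies in some $R\in\bigcup_\sigma\mathscr D^\sigma$ with $\ell(R)<6\ell(K)$, so $|R|\le6^n|K|$.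

*Proof.* (i) In one coordinate, $2^{-k}(m+(-1)^k\sigma/3)=2^{-k-1}(m'-(-1)^k\sigma/3)$ with $m'=2m+(-1)^k\sigma\in\mathbb Z$. So every endpoint of level $k$ is an endpoint of level $k+1$, and each cube of level $k$ is the union of $2^n$ cubes of level $k+1$.

(ii) In each coordinate the level-$k$ endpoints are $2^{-k}(\mathbb Z\pm\frac13)$, at distance $2^{-k}/3$ from $0$. So the level-$k$ cube containing $0$ contains $(-2^{-k}/3,2^{-k}/3)^n$. Let $k\to-\infty$.

(iii) Choose $k$ with $\ell(K)\le2^{-k}/3<2\ell(K)$. The sets $2^{-k}(\mathbb Z+\frac13)$ and $2^{-k}(\mathbb Z-\frac13)$ are at mutual distance $2^{-k}/3$. An open interval of length at most $2^{-k}/3$ cannot contain a point of each, so in each coordinate the interior of the edge of $K$ misses one of the two sets. Choose $\sigma_i$ accordingly; then the half-open edge lies in one half-open interval of that grid. The side of the resulting $R$ is $2^{-k}<6\ell(K)$. $\square$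

Enumerate these lattices as $\mathscr D^{(1)},\dots,\mathscr D^{(J)}$, $J=2^n$. For a lattice $\mathscr D$, we call a finitely supported sequence $(\alpha_Q)_{Q\in\mathscr D}$ of non-negative numbers **$\kappa$-Carleson** if $\sum_{Q\in\mathscr D,\,Q\subset R}\alpha_Q|Q|\le\kappa|R|$ for all $R\in\mathscr D$. The indicator of a finite $\eta$-sparse subfamily of $\mathscr D$ is an example, with $\kappa=\eta^{-1}$: $\sum_{Q\subset R}|Q|\le\eta^{-1}\sum_{Q\subset R}|E_Q|\le\eta^{-1}|R|$.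

**Lemma 2 (passage to lattices).** Let $S$ be a finite $\eta$-sparse family. There are $6^n\eta^{-1}$-Carleson sequences $(\alpha^j_R)_{R\in\mathscr D^{(j)}}$, $1\le j\le J$, such that $\sum_{Q\in S}|f|_Q\chi_Q\le6^n\sum_j\sum_{R\in\mathscr D^{(j)}}\alpha^j_R|f|_R\chi_R$ for every locally integrable $f$.

*Proof.* For $Q\in S$ choose $R(Q)\supset Q$ in some $\mathscr D^{(j)}$ with $|R(Q)|\le6^n|Q|$. Then $|f|_Q\chi_Q\le6^n|f|_{R(Q)}\chi_{R(Q)}$. Let $\alpha^j_R$ be the number of $Q\in S$ assigned to $R\in\mathscr D^{(j)}$. For $R_0\in\mathscr D^{(j)}$,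
$$\sum_{R\subset R_0}\alpha_R^j|R|\le6^n\sum_{Q\in S,\,Q\subset R_0}|Q|\le6^n\eta^{-1}\sum_{Q\in S,\,Q\subset R_0}|E_Q|\le6^n\eta^{-1}|R_0|.\qquad\square$$

### Stopping cubes

The next lemma says that a Carleson sum $\sum\alpha_Q\chi_Q$ exceeds $3\kappa i$ only on a set that is exponentially thin inside the top cubes.

**Lemma 3 (stopping cubes).** Let $\mathcal A$ be a finite set of cubes of one lattice, $\alpha_Q>0$ for $Q\in\mathcal A$, and $\kappa>0$ with $\sum_{Q\in\mathcal A,Q\subset R}\alpha_Q|Q|\le\kappa|R|$ for all $R\in\mathcal A$. Put $B=\sum_{Q\in\mathcal A}\alpha_Q\chi_Q$ and $E_i=\{B>3\kappa i\}$, $i\ge0$. There are $G_0,G_1,\dots\subset\mathcal A$ such that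

1. $G_0$ consists of the maximal cubes of $\mathcal A$; each $G_i$ is pairwise disjoint; each cube of $G_{i+1}$ is strictly contained in a cube of $G_i$;
2. $|Q\cap\bigcup G_{i'}|\le2^{-(i'-i)}|Q|$ for $Q\in G_i$ and $i'\ge i$;
3. $E_i\subset\bigcup G_i$ for all $i\ge0$.

Moreover
$$B\le3\kappa\sum_{i\ge0}\chi_{E_i}.\tag{1}$$

*Proof.* For $Q\in G_i$ let $G_{i+1}(Q)$ be the set of maximal $Q'\in\mathcal A$ with $Q'\subsetneq Q$ and
$$\sum_{Q''\in\mathcal A,\ Q'\subset Q''\subsetneq Q}\alpha_{Q''}>2\kappa .$$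
Put $G_{i+1}=\bigcup_{Q\in G_i}G_{i+1}(Q)$. Property 1 is clear.

For property 2, let $Q\in G_i$. The function $\sum_{Q''\in\mathcal A,Q''\subsetneq Q}\alpha_{Q''}\chi_{Q''}$ has integral at most $\kappa|Q|$ and exceeds $2\kappa$ on every $Q'\in G_{i+1}(Q)$. By Chebyshev, $\sum_{Q'\in G_{i+1}(Q)}|Q'|\le\frac12|Q|$. The cubes of $G_{i+1}$ inside $Q$ are exactly those of $G_{i+1}(Q)$, so iteration gives property 2.

For property 3 we need two facts. First, if $Q'\in G_{i+1}(Q)$, then $\sum_{Q'\subset Q''\subsetneq Q}\alpha_{Q''}\le3\kappa$. Indeed $\alpha_{Q'}\le\kappa$ by the hypothesis with $R=Q'$, and the sum over $Q'\subsetneq Q''\subsetneq Q$ is at most $2\kappa$: it is either empty, or it is the stopping sum of the smallest such $Q''$, which does not satisfy the stopping condition by maximality of $Q'$. Second, if $x\in Q\setminus\bigcup G_{i+1}(Q)$, then $\sum_{Q''\subsetneq Q}\alpha_{Q''}\chi_{Q''}(x)\le2\kappa$; otherwise the smallest $Q''\in\mathcal A$ containing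 $x$ would satisfy the stopping condition, and $x$ would lie in a cube of $G_{i+1}(Q)$.

Now let $x\in\bigcup G_0\setminus\bigcup G_i$ with $i\ge1$, and let $i'<i$ be the last index with $x\in\bigcup G_{i'}$. Along the chain of stopping cubes containing $x$, from generation $0$ to generation $i'$, we collect at most $\kappa$ from the top cube, at most $3\kappa$ for each of the $i'$ passages, and at most $2\kappa$ below the last one. So $B(x)\le\kappa+3\kappa i'+2\kappa\le3\kappa i$ and $x\notin E_i$. Off $\bigcup G_0$ we have $B=0$. This is property 3, including $i=0$.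

For (1): where $B>0$, the number of $i\ge0$ with $3\kappa i<B$ is at least $B/(3\kappa)$. $\square$

We also use two elementary facts for $p\ge1$, where $t>0$ and $F\subset\mathbb Z$ is finite:
$$\sum_{k:\,2^k<t}2^{kp}\le2t^p,\qquad\Big(\sum_{k\in F}2^k\Big)^p\le2^p\sum_{k\in F}2^{kp}.\tag{2}$$
The second holds because a sum of distinct powers of $2$ is at most twice the largest one.

**Proposition 4.** If $1<p<\infty$ and $w\in A_\infty$, then (CF) holds for every CZ operator.

*Proof.* By (SD), Lemma 2 and monotone convergence (finite subfamilies of $S$), it suffices to bound $\sum_{Q\in\mathscr D}\alpha_Q|f|_Q\chi_Q$ in $L^p(w)$ by $C\kappa\|Mf\|_{L^p(w)}$, for one lattice $\mathscr D=\mathscr D^{(j)}$ and one $\kappa$-Carleson sequence with $\kappa>0$. Sort the cubes by the size of the average: let $\mathcal A_k=\{Q:\alpha_Q>0,\ 2^k<|f|_Q\le2^{k+1}\}$ and $B_k=\sum_{Q\in\mathcal A_k}\alpha_Q\chi_Q$. Apply Lemma 3 to each $\mathcal A_k$; call the results $G_i^k$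 and $E_{k,i}$. By properties 2 and 3 and the $A_\infty$ condition on each top cube,
$$w(E_{k,i})\le\sum_{Q\in G^k_0}w\Big(Q\cap\bigcup G^k_i\Big)\le c2^{-\delta i}\sum_{Q\in G_0^k}w(Q)=c2^{-\delta i}w\Big(\bigcup G_0^k\Big)\le c2^{-\delta i}w(\{Mf>2^k\}).$$
By (2), $\sum_k2^{kp}w(E_{k,i})\le2c2^{-\delta i}\|Mf\|^p_{L^p(w)}$. Finally, by (1), Minkowski and (2),
$$\Big\|\sum_Q\alpha_Q|f|_Q\chi_Q\Big\|_{L^p(w)}\le\Big\|\sum_k2^{k+1}B_k\Big\|_{L^p(w)}\le12\kappa\sum_{i\ge0}\Big(\sum_k2^{kp}w(E_{k,i})\Big)^{1/p}\le C\kappa\|Mf\|_{L^p(w)}.\ \square$$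

The decisive point was that the right side of the $A_\infty$ condition is $w(Q)$: the top cubes of level $k$ are disjoint and lie in $\{Mf>2^k\}$, so the sum over $Q$ costs nothing. What changes if $w(Q)$ is replaced by something larger?

## 2. Replacing $w(Q)$ by the tail functional $a(Q)$

Fix $1<p<\infty$ and put
$$a(Q)=\int_{\mathbb R^n}M(\chi_Q)^p\,w .$$
Since $M\chi_Q=1$ on $Q$, $w(Q)\le a(Q)$.

**Definition ($C_p$).** $w\in C_p$ if there are $c,\delta>0$ such that for every cube $Q$ and measurable $E\subset Q$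
$$w(E)\le c\Big(\frac{|E|}{|Q|}\Big)^\delta a(Q).\tag{3}$$

So $A_\infty\subset C_p$. The inclusion is strict, as a weight on the line shows.

**Example.** Let $n=1$ and $w=\chi_{[1,\infty)}$. It is not in $A_\infty$: for $Q=[0,1+h)$ and $E=[1,1+h)$ we have $w(E)=w(Q)=h$ while $|E|/|Q|\to0$ as $h\to0$. It is in $C_p$ with $c=2^p$, $\delta=1$. Indeed let $Q=[b,b+s)$. If $b+s\le1$ then $w(E)=0$. If $b+s>1$, then $[b+s,b+2s)\subset[1,\infty)$ and $M\chi_Q\ge\frac12$ there, so $a(Q)\ge2^{-p}s$ and $w(E)\le|E|=\frac{|E|}{|Q|}s\le2^p\frac{|E|}{|Q|}a(Q)$.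

For $p>1$, Muckenhoupt showed that if (CF) holds for the Hilbert transform and a weight $w$, then $w\in C_p$; Sawyer extended this necessity to higher dimensions, and also showed that $w\in C_{p+\varepsilon}$ for some $\varepsilon>0$ suffices for (CF). Muller and Rivera-Ríos ("Quantitative matrix weighted estimates for certain singular integral operators", arXiv:2103.13345 (2021)) pose the question whether $C_p$ itself suffices. The answer is yes.

**Theorem 5.** If $1<p<\infty$ and $w\in C_p$ with constants $c,\delta$, then (CF) holds for every CZ operator $T$, with $C_w\le C(n,p,c,\delta)\,C_T$.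

Here $C_T$ is the constant in (SD). There is also a full characterization. Let $f^\#(x)=\sup_{Q\ni x}|Q|^{-1}\int_Q|f-f_Q|$.

**Theorem 6.** Let $1<p<\infty$ and let $w$ be a weight. The following are equivalent:

1. $w\in C_p$;
2. there is a nondecreasing $\varphi:(0,1]\to[0,\infty)$ with $\int_0^1\varphi(s)\frac{ds}s<\infty$ and $w(E)\le\varphi(|E|/|Q|)\,a(Q)$ for all cubes $Q$ and measurable $E\subset Q$ with $|E|>0$;
3. (CF) holds for every CZ operator;
4. (CF) holds for the Riesz transforms $R_1,\dots,R_n$ (the Hilbert transform if $n=1$);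
5. (Fefferman–Stein) $\|Mf\|_{L^p(w)}\le C\|f^\#\|_{L^p(w)}$ for all bounded compactly supported $f$;
6. $\|f\|_{L^p(w)}\le C\|f^\#\|_{L^p(w)}$ for all bounded compactly supported $f$.

### Where the proof of Proposition 4 breaks

Repeat that proof with (3) in place of $A_\infty$. It gives $\sum_k2^{kp}w(E_{k,i})\le c2^{-\delta i}\sum_k2^{kp}\sum_{P\in G_0^k}a(P)$, so we would like to have
$$\sum_k2^{kp}\sum_{P\in G_0^k}a(P)\le C\|Mf\|^p_{L^p(w)}.\tag{4}$$
This is false, already for the weight of the example. Let $n=1$, $w=\chi_{[1,\infty)}$, $f=2^N\chi_{[0,2^{-N})}$ and $P_k=[0,2^{-k})$, $0\le k\le N$, with $\alpha_{P_k}=1$. (These are cubes of the standard dyadic lattice; Lemma 3 uses only nesting. The sequence is $2$-Carleson.) Here $|f|_{P_k}=2^k$, so $P_k$ is the only cube of level $k-1$. For $x\ge1$ we have $M\chi_{P_k}(x)=2^{-k}/x$ and $Mf(x)=1/x$: the best intervals are $[0,v)$ with $v\downarrow x$. Hence the left side of (4) is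
$$\sum_{k=0}^N2^{(k-1)p}\int_1^\infty\frac{2^{-kp}}{x^p}\,dx=\frac{2^{-p}(N+1)}{p-1},\qquad\text{while}\qquad\|Mf\|^p_{L^p(w)}=\frac1{p-1}.$$
Nested cubes with the same mass $2^k|P_k|$ have the same tail, and each of the $N+1$ levels pays for it again.

In the example, however, nothing is wrong with the sum itself: each $B_k$ is a single indicator, and $E_{k,i}$ is empty for $i\ge1$. This suggests two moves.

First, **delay**: for small $i$ use no decay, only $E_{k,i}\subset\{Mf>2^k\}$, and pay a factor equal to the number of such $i$. Apply $C_p$ only in cubes $P$ that lie $\ell$ stopping generations down. Such a $P$ sits in a cube $K$ with average above $2^k$ and $|K|\ge2^{\ell}|P|$, so its mass $2^k|P|$ is at most $2^{-\ell}\int_K|f|$. In the example no $P_k$ survives. We will see that along chains of delayed cubes the masses decay geometrically.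

Second, **recursion**: even for delayed cubes, $\sum2^{kp}a(P)$ must still be estimated. Writing $a(P)$ as a sum of $(|P|/|R|)^pw(R)$ over ancestors $R\supset P$ turns it into a weighted Carleson sum $\sum_m2^{mp}\int B_m\,w$ of the same kind as the original one. We apply delayed stopping to it again; the new tail sum appears with a factor $2^{-\delta\ell}$, and we absorb it.

The ancestors $R$ are not ours to choose, and $|f|_R$ may be much smaller than the averages over larger cubes. So we need two indices: one for the largest average over cubes containing $R$, and one for the ratio.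

## 3. Functionals of cubes and a theorem on Carleson sums

Theorem 5 needs $\Omega(Q)=\int_Q|f|$; Theorem 6 will need $\Omega(Q)=\int_Q|h-h_Q|$. One setting covers both.

**Setting.** Let $\Omega$ map cubes to $[0,\infty)$; write $\Omega_Q=\Omega(Q)/|Q|$ and $M_\Omega(x)=\sup_{Q\ni x}\Omega_Q$. Assume:

* **(H1)** For every cube $R$ there is $0\le g_R\in L^1(R)$ with $\Omega(P)\le\int_Pg_R$ for all cubes $P\subset R$ and $\int_Rg_R\le2\Omega(R)$. Hence $P\subset R$ implies $\Omega(P)\le2\Omega(R)$, and $\sum\Omega(P_i)\le2\Omega(R)$ for disjoint $P_i\subset R$.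
* **(H2)** There are a cube $Q_0$ (center $c_0$) and $0<I<\infty$ with: $\Omega(Q)=0$ if $Q\cap Q_0=\emptyset$; $\Omega(Q)\le I$ for all $Q$; $\Omega(Q)\ge I/4$ if $Q\supset2Q_0$; $\sup_Q\Omega_Q<\infty$.

**Main example.** $\Omega(Q)=\int_Q|f|$ with $f$ bounded, not a.e. zero, supported in $Q_0$. Take $g_R=|f|$ and $I=\|f\|_1$; then $M_\Omega=Mf$.

The function $M_\Omega$ is measurable: $\{M_\Omega>t\}$ is a union of cubes. Let $U$ be the union of their interiors, an open set. At a point of one of the cubes outside $U$, the set $U$ has lower density at least $2^{-n}$ along cubes centered there, so by Lebesgue's density theorem the set of such points is null.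

The cube centered at $c_0$ of side $2|x-c_0|_\infty+4\ell(Q_0)$ contains $x$ and $2Q_0$, so (H2) gives
$$M_\Omega(x)\ge c_nI\,(|x-c_0|_\infty+\ell(Q_0))^{-n},\qquad c_n=4^{-n-1}.\tag{5}$$

**Theorem 7.** Let $1<p<\infty$, let $w\in C_p$ with constants $c,\delta$, let $\Omega$ be as above and $\mathscr D$ one of the $\mathscr D^{(j)}$. Let $(\alpha_Q)_{Q\in\mathscr D}$ be non-negative, finitely supported, with $\sum_{Q\in\mathscr D,Q\subset R}\alpha_Q|Q|\le\kappa|R|$ for all $R\in\mathscr D$. Then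
$$\Big\|\sum_Q\alpha_Q\,\Omega_Q\,\chi_Q\Big\|_{L^p(w)}\le C\kappa\,\|M_\Omega\|_{L^p(w)},\qquad C=C(n,p,c,\delta).$$

*Theorem 7 implies Theorem 5.* Let $f$ be bounded with compact support, not a.e. zero. For a finite subfamily of the $S$ in (SD), Lemma 2 gives $\kappa$-Carleson sequences with $\kappa=6^n\eta^{-1}$. Apply Theorem 7 with $\Omega(Q)=\int_Q|f|$ for each $j$, add, and let the subfamily increase to $S$ (monotone convergence). $\square$

**Standing reduction.** We may assume $a(Q)<\infty$ for all cubes $Q$. Suppose $a(Q)=\infty$ for some $Q$. We have $M\chi_Q\le1$, and $M\chi_Q(x)\le C|Q|/|x-c_Q|_\infty^n$ away from $Q$, so $M\chi_Q(x)\le C_{Q,Q_0}(|x-c_0|_\infty+\ell(Q_0))^{-n}$. By (5), $M_\Omega\ge c'M\chi_Q$ with $c'>0$, hence $\|M_\Omega\|_{L^p(w)}=\infty$ and Theorem 7 is trivial.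

**Constants.** Up to the end of Section 7, $C$ depends only on $n,p,c,\delta$; it does not depend on the parameters $L,N,r,r'$ introduced below. This matters, because $L$ is chosen last.

## 4. The levels $(k,r)$ and delayed stopping

Put $\Omega^*_Q=\sup\{\Omega_K:K\supseteq Q\text{ a cube}\}$, which is finite by (H2). If $Q'\subset Q$ then $\Omega^*_{Q'}\ge\Omega^*_Q$, and $M_\Omega\ge\Omega^*_Q$ on $Q$. For a lattice $\mathscr D=\mathscr D^{(j)}$, $k\in\mathbb Z$ and $r\in\{0,1,\dots\}$ let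
$$\mathscr D_{k,r}=\{Q\in\mathscr D:\ 2^k<\Omega^*_Q\le2^{k+1},\ 2^{-r-1}\Omega^*_Q<\Omega_Q\le2^{-r}\Omega_Q^*\}.$$
Each $Q\in\mathscr D$ with $\Omega(Q)>0$ lies in exactly one $\mathscr D_{k,r}$.

**Example (the two indices, for a general interval).** Let $f=\chi_{[0,1)}$ and $Q=[-1,\frac1{15})$. Then $\Omega_Q=\frac1{16}$. Among intervals containing $Q$ the largest average is that of $[-1,1)$, so $\Omega^*_Q=\frac12$. Thus $k=-2$, and $\Omega_Q/\Omega_Q^*=\frac18$ gives $r=3$.

Put $B=4\cdot3^n$ and fix $g=g(n)\in\mathbb N$ with $2^g\ge B$. Let $L\in\mathbb N$ satisfy $2^L\ge2B$ and $L(p-1)\ge1$; its value is fixed in Proposition 13. The **delay** at order $r$ is $\ell_r=L(1+r)$, so that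
$$2^{r-\ell_r(p-1)}\le1 .\tag{6}$$

**Definition (admissible family).** An admissible family of order $r$ is a finite family $\mathcal P=\bigcup_k\mathcal P_k$ of cubes of one lattice $\mathscr D^{(i)}$ such that for $P\in\mathcal P_k$:

* **(A1)** $2^k<\Omega^*_P\le2^{k+1}$ and $2^k|P|\le2^{r+1}\Omega(P)$;
* **(A2)** the cubes of $\mathcal P_k$ are pairwise disjoint;
* **(A3)** there is a cube $K_P\supseteq P$ with $\Omega_{K_P}>2^k$ and $|K_P|\ge2^{\ell_r}|P|$.

By (A1) the index $k=k(P)$ is determined by $P$, and $\Omega(P)>0$. Write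
$$\mu(P)=2^{k(P)}|P|,\qquad Y(\mathcal P)=\sum_{P\in\mathcal P}2^{k(P)p}a(P).$$

**Example (what (A3) excludes).** For $f=2^N\chi_{[0,2^{-N})}$ and $P_k=[0,2^{-k})$, $0\le k\le N$, we have $\Omega^*_{P_k}=2^k$, so $k(P_k)=k-1$ and $\mu(P_k)=\frac12$ for all $k$: no decay. A cube $K\supseteq P_k$ with $\Omega_K>2^{k-1}$ has $|K|<2^{1-k}=2|P_k|$, because $\|f\|_1=1$. So (A3) fails for every $P_k$.

**Lemma 8 (delayed stopping).** Fix $r$. Let $(\alpha_Q)$ be non-negative, finitely supported in $\bigcup_k\mathscr D_{k,r}$, with $\sum_{Q\in\mathscr D_{k,r},Q\subset R}\alpha_Q|Q|\le\kappa|R|$ for all $k$ and $R\in\mathscr D_{k,r}$, where $\kappa>0$. Let $B_k=\sum_{Q\in\mathscr D_{k,r}}\alpha_Q\chi_Q$ and $E_{k,i}=\{B_k>3\kappa i\}$. There is an admissible family $\mathcal P$ of order $r$, consisting of cubes with $\alpha_Q>0$, such that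
$$\sum_k2^{kp}w(E_{k,i})\le2\|M_\Omega\|^p_{L^p(w)}\quad(i\ge0),\tag{7}$$
$$\sum_k2^{kp}w(E_{k,i})\le c\,2^{-\delta(i-\ell_r)}\,Y(\mathcal P)\quad(i\ge\ell_r).\tag{8}$$

*Proof.* Apply Lemma 3 for each $k$ to $\mathcal A_k=\{Q\in\mathscr D_{k,r}:\alpha_Q>0\}$; call the generations $G_i^k$.

**Step 1: the bound without decay.** We have $E_{k,i}\subset\bigcup G_0^k\subset\{M_\Omega>2^k\}$, since $M_\Omega\ge\Omega^*_Q>2^k$ on $Q\in\mathscr D_{k,r}$. Now (2) gives (7).

**Step 2: the cubes $\ell_r$ generations down are admissible.** Let $\mathcal P_k=G^k_{\ell_r}$. (A2) is clear. (A1) holds because $\Omega_P>2^{-r-1}\Omega_P^*>2^{-r-1}2^k$ for $P\in\mathscr D_{k,r}$. For (A3), $P$ lies in some $F\in G^k_0$ below a chain of $\ell_r$ strict inclusions, so $|P|\le2^{-n\ell_r}|F|$. Since $\Omega^*_F>2^k$, there is $K\supseteq F$ with $\Omega_K>2^k$, and $|K|\ge|F|\ge2^{\ell_r}|P|$.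

**Step 3: $C_p$ inside these cubes.** Let $i\ge\ell_r$. Then $E_{k,i}\subset\bigcup G_i^k\subset\bigcup\mathcal P_k$, and $|P\cap\bigcup G_i^k|\le2^{-(i-\ell_r)}|P|$ for $P\in\mathcal P_k$. So (3) gives $w(E_{k,i})\le\sum_{P\in\mathcal P_k}c2^{-\delta(i-\ell_r)}a(P)$. Multiply by $2^{kp}$ and sum over $k$. $\square$

Everything now depends on bounding $Y(\mathcal P)$ by $\|M_\Omega\|^p_{L^p(w)}$ for admissible families.

## 5. Decay of masses along chains

First, a comparison: a cube with a much larger average that touches $R$ carries at most a fixed multiple of $2^m|R|$.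

**Lemma 9.** Let $R,K$ be cubes with $\Omega^*_R\le2^{m+1}$, $K\cap R\ne\emptyset$, $\Omega_K>2^k$ and $k\ge m+g$. Then $\Omega(K)\le B2^m|R|$.

*Proof.* If $\ell(K)\ge\ell(R)$, then $R\subset3K$, and by (H1)
$$\Omega_R^*\ge\Omega_{3K}\ge\frac{\Omega(K)}{2\cdot3^n|K|}>\frac{2^{m+g}}{2\cdot3^n}\ge2^{m+1},$$
a contradiction. So $\ell(K)<\ell(R)$, $K\subset3R$, and $\Omega(K)\le2\Omega(3R)\le2\cdot3^n|R|\,\Omega^*_R\le B2^m|R|$. $\square$

To ensure gaps of size $g$ between levels, we split an admissible family by residues: for a residue $\rho$ mod $g$ let $\mathcal P^\rho=\{P\in\mathcal P:k(P)\equiv\rho\}$.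

**Lemma 10.** Let $\mathcal P$ be admissible of order $r$, and let $R$ be a cube with $2^m<\Omega^*_R\le2^{m+1}$. If $P\in\mathcal P$ and $P\subset R$, then $k(P)\ge m$. Moreover:

(a) If $P'\subsetneq P$ are in $\mathcal P^\rho$, then $k(P')\ge k(P)+g$.

(b) $\displaystyle\sum_{P\in\mathcal P^\rho,\,P\subset R,\,k(P)\ge m+g}\mu(P)^p\le C2^{r-\ell_r(p-1)}(2^m|R|)^{p-1}\Omega(R)\le C(2^m|R|)^p.$

(c) $\displaystyle\sum_{P\in\mathcal P,\,P\subset R}\mu(P)^p\le C(2^m|R|)^p.$

*Proof.* If $P\subset R$ then $2^{k(P)+1}\ge\Omega_P^*\ge\Omega^*_R>2^m$, so $k(P)\ge m$.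

(a) In the same way $P'\subsetneq P$ gives $k(P')\ge k(P)$. Equality is excluded by (A2), and the indices agree mod $g$.

(b) *Step 1: turn the sum into an integral.* Write $\mu(P)^p=\mu(P)^{p-1}\mu(P)$ and use $\mu(P)\le2^{r+1}\Omega(P)\le2^{r+1}\int_Pg_R$. The sum is at most
$$2^{r+1}\int_Rg_R(x)\sum_{P\ni x}\mu(P)^{p-1}\,dx ,$$
where the inner sum is over the cubes $P$ in question that contain $x$.

*Step 2: the inner sum is geometric.* These cubes belong to one lattice, so they form a chain $P_1\supsetneq P_2\supsetneq\cdots$, and by (a) their indices satisfy $k_{i+1}\ge k_i+g$. The cube $K_{P_1}$ meets $R$ and $k_1\ge m+g$, so (A3) and Lemma 9 give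
$$\mu(P_1)\le2^{-\ell_r}2^{k_1}|K_{P_1}|\le2^{-\ell_r}\Omega(K_{P_1})\le2^{-\ell_r}B2^m|R|.$$
The cube $K_{P_{i+1}}$ meets $P_i$, and $\Omega^*_{P_i}\le2^{k_i+1}$. Lemma 9 with $P_i,k_i$ in place of $R,m$ gives
$$\mu(P_{i+1})\le2^{-\ell_r}\Omega(K_{P_{i+1}})\le2^{-\ell_r}B\,2^{k_i}|P_i|=2^{-\ell_r}B\mu(P_i)\le\tfrac12\mu(P_i),$$
because $\ell_r\ge L$ and $2^L\ge2B$. Since $p>1$, the inner sum is at most $C\mu(P_1)^{p-1}\le C(2^{-\ell_r}2^m|R|)^{p-1}$.

*Step 3: conclude.* The first inequality follows from $\int_Rg_R\le2\Omega(R)$, the second from $\Omega(R)\le2^{m+1}|R|$ and (6).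

(c) For each of the $g$ values $m\le k<m+g$, the cubes of $\mathcal P_k$ in $R$ are disjoint, so their part is at most $2^{kp}|R|^p\le C(2^m|R|)^p$. The rest is (b), summed over the $g$ residues. $\square$

## 6. A Carleson estimate for the ancestors

When tails are rewritten through ancestors, each ancestor $R$ receives a coefficient $s_R$. The purpose of this section is to show that these coefficients satisfy a Carleson condition, with a gain when the order $r'$ of $R$ exceeds that of $\mathcal P$. Note that $\mathcal P$ lives in a lattice $\mathscr D^{(i)}$, and $R$ in a possibly different $\mathscr D^{(j)}$.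

**Lemma 11.** Let $\mathcal P$ be admissible of order $r$. For $R\in\mathscr D^{(j)}_{m,r'}$ put $s_R=(2^m|R|)^{-p}\sum_{P\in\mathcal P,P\subset R}\mu(P)^p$. Then for every $R_0\in\mathscr D^{(j)}_{m,r'}$
$$\sum_{R\in\mathscr D^{(j)}_{m,r'},\,R\subset R_0}s_R|R|\le C\min(1,2^{r-r'})\,|R_0|.$$

*Proof.* **Step 1: interchange the sums.** The left side equals
$$2^{-mp}\sum_{P\in\mathcal P,P\subset R_0}\mu(P)^p\sum_R|R|^{1-p},\tag{9}$$
where $R$ runs over the $R\in\mathscr D_{m,r'}^{(j)}$ with $P\subset R\subset R_0$. These $R$ contain $P$ and belong to one lattice, so they are nested, and $|R|$ grows by a factor at least $2^n$ from one to the next. As $p>1$, the inner sum is at most $C(\min|R|)^{1-p}$ (and $0$ if there is no such $R$). By Lemma 10 only $k(P)\ge m$ occurs. We also use $\Omega(R_0)\le2^{-r'}\Omega^*_{R_0}|R_0|\le2^{-r'}2^{m+1}|R_0|$.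

**Step 2: levels close to $m$**, that is, $m\le k(P)<m+g$. Here $\min|R|\ge|P|$, so the contribution to (9) is at most $C2^{-mp}\sum2^{k(P)p}|P|^p|P|^{1-p}\le C\sum|P|$. For each of the $g$ values of $k$ the cubes are disjoint, so this is at most $C|R_0|$. By (A1), $|P|\le2^{-k(P)}2^{r+1}\Omega(P)\le2^{r+1-m}\Omega(P)$, so by (H1) it is also at most $C2^{r-m}\Omega(R_0)\le C2^{r-r'}|R_0|$.

**Step 3: levels far above $m$**, that is, $k(P)\ge m+g$. Fix a residue $\rho$. Let $P^*$ run over the maximal cubes among the $P\in\mathcal P^\rho$ with $P\subset R_0$ and $k(P)\ge m+g$; they are disjoint. Let $P\subset P^*$ be one of the cubes considered, and let $P\subset R\in\mathscr D^{(j)}_{m,r'}$. Then $K_{P^*}\cap R\supset P$ is nonempty, so Lemma 9 and (A3) give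
$$B2^m|R|\ge\Omega(K_{P^*})>2^{k(P^*)}|K_{P^*}|\ge2^{\ell_r}\mu(P^*).$$
Every ancestor $R$ of $P$ is thus large, with a bound depending only on $P^*$. Hence the inner sum in (9) is at most $C(2^{\ell_r-m}\mu(P^*))^{1-p}$. Next, by Lemma 10(a) every $P\in\mathcal P^\rho$ with $P\subsetneq P^*$ has $k(P)\ge k(P^*)+g$. So Lemma 10(b), applied to $R=P^*$ with $k(P^*)$ in place of $m$, gives
$$\sum_{P\in\mathcal P^\rho,P\subset P^*}\mu(P)^p\le\mu(P^*)^p+C(2^{k(P^*)}|P^*|)^p\le C\mu(P^*)^p.$$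
Therefore this part of (9) is at most
$$C2^{-mp}\sum_{P^*}\mu(P^*)^p(2^{\ell_r-m}\mu(P^*))^{1-p}=C2^{-m}2^{-\ell_r(p-1)}\sum_{P^*}\mu(P^*).$$
By (A1), disjointness and (H1), $\sum\mu(P^*)\le2^{r+1}\sum\Omega(P^*)\le2^{r+2}\Omega(R_0)$. So the part is at most $C2^{-m}2^{r-\ell_r(p-1)}\Omega(R_0)\le C2^{-m}\Omega(R_0)\le C2^{-r'}|R_0|$ by (6). Sum over the $g$ residues; since $2^{-r'}\le\min(1,2^{r-r'})$, the lemma follows. $\square$

## 7. Tails as ancestor sums, and absorption

**Lemma 12.** For every cube $P$ and $x\in\mathbb R^n$, let $Q_x$ be the cube centered at $c_P$ with side $2|x-c_P|_\infty+2\ell(P)$. Then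
$$\frac{|P|}{|Q_x|}\le M\chi_P(x)\le8^n\frac{|P|}{|Q_x|},\tag{10}$$
and
$$a(P)\le C\sum_{j=1}^{J}\ \sum_{R\in\mathscr D^{(j)},R\supset P}\Big(\frac{|P|}{|R|}\Big)^pw(R).\tag{11}$$

*Proof.* Put $d=|x-c_P|_\infty$. The cube $Q_x$ contains $x$ and $P$, which gives the lower bound. If $d<\ell(P)$ then $|Q_x|\le4^n|P|$ and $M\chi_P\le1$ suffices. If $d\ge\ell(P)$, any cube containing $x$ and meeting $P$ has side at least $d-\ell(P)/2\ge d/2\ge\ell(Q_x)/8$, and (10) follows. By Lemma 1(iii), $Q_x\subset R$ for some $R\in\mathscr D^{(j)}$ and some $j$, with $|R|\le6^n|Q_x|$. This $R$ contains $x$ and $P$, so $M\chi_P(x)^p\le C\sum_j\sum_{R\in\mathscr D^{(j)},R\supset P}(|P|/|R|)^p\chi_R(x)$. Integrate against $w$. $\square$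

**Proposition 13.** There is a choice $L=L(n,p,c,\delta)$ such that for every $r\ge0$ and every admissible $\mathcal P$ of order $r$, $Y(\mathcal P)\le C'(1+r)^2\|M_\Omega\|^p_{L^p(w)}$ with $C'=C'(n,p,c,\delta)$.

*Proof.* **Step 1: a finite quantity to absorb.** Let $N$ be so large that $\ell(Q_0)\le2^N$, and let
$$X_N=\sup_{r\ge0}\ \sup_{\mathcal P}\ (1+r)^{-2}Y(\mathcal P),$$
the inner supremum over admissible $\mathcal P$ of order $r$ with all side lengths in $[2^{-N},2^N]$. Members of such families satisfy $\Omega(P)>0$, so they meet $Q_0$. Hence only finitely many cubes of the $J$ lattices can occur, and $Y(\mathcal P)\le\sum_P(\Omega^*_P)^pa(P)$, the sum over all of them. This is finite by the standing reduction, and does not depend on $r$. So $X_N<\infty$.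

**Step 2: expand the tails.** Let $\mathcal P$ be such a family of order $r$. By (11),
$$Y(\mathcal P)\le C\sum_j\sum_{R\in\mathscr D^{(j)}}w(R)|R|^{-p}\sum_{P\in\mathcal P,P\subset R}\mu(P)^p.\tag{12}$$
Only $R$ containing some $P\in\mathcal P$ matter. For them $\Omega(R)\ge\Omega(P)/2>0$, so $R\cap Q_0\ne\emptyset$, $R\in\mathscr D^{(j)}_{m,r'}$ for unique $m,r'$, and $\ell(R)\ge2^{-N}$.

**Step 3: large ancestors, $\ell(R)>2^N$,** are compared directly with $M_\Omega$ through (5). Since $\Omega(K)\le I$ for all $K$, $2^m|R|<\Omega^*_R|R|\le I$. By Lemma 10(c) the inner sum in (12) is at most $CI^p$. Let $x\in R$ and $D=|x-c_0|_\infty$. As $R$ meets $Q_0$, $D\le\ell(R)+\ell(Q_0)/2\le\frac32\ell(R)$. Together with $\ell(R)\ge\ell(Q_0)$ this gives $\ell(R)\ge\frac13D+\frac12\ell(Q_0)\ge\frac13(D+\ell(Q_0))$. The cubes of $\mathscr D^{(j)}$ containing $x$ are nested, so the sum of $|R|^{-p}$ over the large ones is at most $C(D+\ell(Q_0))^{-np}$. Hence the large $R$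 contribute to (12) at most
$$CI^p\int(|x-c_0|_\infty+\ell(Q_0))^{-np}w(x)\,dx\le C\|M_\Omega\|^p_{L^p(w)}.$$

**Step 4: small ancestors, $2^{-N}\le\ell(R)\le2^N$,** are treated by delayed stopping once more. Since $w(R)|R|^{-p}\sum_{P\subset R}\mu(P)^p=2^{mp}s_Rw(R)$, their contribution is
$$C\sum_j\sum_{r'}\sum_m2^{mp}\int B_m\,w,\qquad B_m=\sum_{R\in\mathscr D_{m,r'}^{(j)},\,2^{-N}\le\ell(R)\le2^N}s_R\chi_R .$$
Fix $j,r'$. The support is finite, because the $R$ with $s_R>0$ meet $Q_0$. By Lemma 11, Lemma 8 applies to $\alpha_R=s_R$ with order $r'$ and $\kappa_{r'}=C\min(1,2^{r-r'})$. It provides an admissible family $\mathcal P'$ of order $r'$ with sides in $[2^{-N},2^N]$, so $Y(\mathcal P')\le(1+r')^2X_N$. By (1), $B_m\le3\kappa_{r'}\sum_i\chi_{E_{m,i}}$. We use (7) for $i<2\ell_{r'}$ and (8) for $i\ge2\ell_{r'}$: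
$$\sum_m2^{mp}\int B_mw\le3\kappa_{r'}\Big[4\ell_{r'}\|M_\Omega\|^p_{L^p(w)}+C2^{-\delta\ell_{r'}}(1+r')^2X_N\Big].$$
Waiting until $2\ell_{r'}$ instead of $\ell_{r'}$ is what produces the small factor $2^{-\delta\ell_{r'}}$.

**Step 5: sum over $r'$ and absorb.** We have
$$\sum_{r'}\min(1,2^{r-r'})(1+r')\le\sum_{r'\le r}(1+r')+\sum_{s\ge1}2^{-s}(1+r+s)\le C(1+r)^2 .$$
Summing over $r'$ and $j$, and adding the large cubes,
$$Y(\mathcal P)\le CL(1+r)^2\|M_\Omega\|^p_{L^p(w)}+C_2\Big(\sum_{r'\ge0}2^{-\delta L(1+r')}(1+r')^2\Big)X_N ,$$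
where $C$ and $C_2$ do not depend on $L$. Choose $L=L(n,p,c,\delta)$, with $2^L\ge2B$ and $L(p-1)\ge1$, so large that the coefficient of $X_N$ is at most $\frac12$. Divide by $(1+r)^2$ and take the supremum: $X_N\le CL\|M_\Omega\|^p_{L^p(w)}+\frac12X_N$. As $X_N<\infty$, we get $X_N\le2CL\|M_\Omega\|^p_{L^p(w)}$, independently of $N$. Every admissible family is finite, so its sides lie in $[2^{-N},2^N]$ for some $N$ as above. $\square$

## 8. Summation over the levels: proof of Theorem 7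

Fix $L$ as in Proposition 13; from now on constants may depend on it. We may assume $\kappa>0$.

**Step 1: split by $(k,r)$.** Let $B^r_k=\sum_{Q\in\mathscr D_{k,r}}\alpha_Q\chi_Q$. For $Q\in\mathscr D_{k,r}$, $\Omega_Q\le2^{-r}\Omega^*_Q\le2^{-r}2^{k+1}$, and cubes with $\Omega(Q)=0$ do not contribute. So
$$\sum_Q\alpha_Q\Omega_Q\chi_Q\le\sum_{r\ge0}2^{1-r}\sum_k2^kB_k^r .$$

**Step 2: one order $r$.** The Carleson hypothesis of Theorem 7 implies that of Lemma 8. Take $E_{k,i}$ and $\mathcal P$ from Lemma 8. By (1), Minkowski's inequality and (2),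
$$\Big\|\sum_k2^kB^r_k\Big\|_{L^p(w)}\le3\kappa\sum_{i\ge0}\Big\|\sum_k2^k\chi_{E_{k,i}}\Big\|_{L^p(w)}\le6\kappa\sum_{i\ge0}\Big(\sum_k2^{kp}w(E_{k,i})\Big)^{1/p}.$$
Use (7) for $i<\ell_r$ and (8) for $i\ge\ell_r$, where $\sum_{i\ge\ell_r}2^{-\delta(i-\ell_r)/p}\le C$. With Proposition 13 the right side is at most
$$C\kappa\big[\ell_r\|M_\Omega\|_{L^p(w)}+Y(\mathcal P)^{1/p}\big]\le C\kappa(1+r)^2\|M_\Omega\|_{L^p(w)} .$$

**Step 3: sum over $r$.** Since $\sum_r2^{1-r}(1+r)^2<\infty$, Theorem 7 follows, and with it Theorem 5. $\blacksquare$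

## 9. The sharp function, logarithmic bumps, and the Dini form of $C_p$

We prove Theorem 6 through (1)⇒(3)⇒(4)⇒(2)⇒(1) and (1)⇒(5)⇒(6)⇒(2). The implication (1)⇒(3) is Theorem 5. (3)⇒(4) holds since Riesz transforms are CZ operators. (5)⇒(6) follows from $|f|\le Mf$ a.e.

### 9.1. (1)⇒(5): oscillation as the functional $\Omega$

Let $f$ be bounded, not a.e. zero, supported in $Q_0$. Put $h=|f|$ and $\Omega(Q)=\int_Q|h-h_Q|$. For any constant $\gamma$, $\int_Q|h-h_Q|\le2\int_Q|h-\gamma|$. With $\gamma=|f_Q|$ this gives $M_\Omega=h^\#\le2f^\#$.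

**Step 1: the hypotheses hold.** (H1): take $g_R=2|h-h_R|$, since $\int_P|h-h_P|\le2\int_P|h-h_R|$ and $\int_Rg_R=2\Omega(R)$. (H2): take $I=2\|h\|_1$. Clearly $\Omega(Q)=0$ if $Q\cap Q_0=\emptyset$, $\Omega(Q)\le2\int_Qh\le I$, and $\Omega_Q\le2\|f\|_\infty$. If $Q\supset2Q_0$, then
$$\Omega(Q)\ge\int_{Q_0}|h-h_Q|\ge\|h\|_1\Big(1-\frac{|Q_0|}{|Q|}\Big)\ge\tfrac12\|h\|_1=\frac I4.$$

**Step 2: a stopping family for averages.** Let $\mathscr D=\mathscr D^{(j)}$ and let $Q_1\in\mathscr D$ with $Q_1\supset Q_0$, $|Q_1|\ge2|Q_0|$. Build $S$: $Q_1\in S$, and for $Q\in S$ add the maximal $Q'\in\mathscr D$, $Q'\subsetneq Q$, with $|Q'|^{-1}\int_{Q'}|h-h_Q|>2\Omega_Q$. By Chebyshev these satisfy $\sum|Q'|\le\frac12|Q|$ (if $\Omega_Q=0$ there are none). Each generation of $S$ is disjoint, so if $Q''\subsetneq Q$ are in $S$, then $Q''$ is a stopping descendant of $Q$. Thus $\sum_{Q''\in S,Q''\subset Q}|Q''|\le2|Q|$ for $Q\in S$. Summing over the maximal $Q\in S$ with $Q\subset R$,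 we get $\sum_{Q\in S,Q\subset R}|Q|\le2|R|$ for all $R\in\mathscr D$.

**Step 3: averages are controlled by oscillations along the chain.** Let $Q'$ be one of the cubes added for $Q$. Its parent is contained in $Q$, and the average of $|h-h_Q|$ over the parent is at most $2\Omega_Q$ (by maximality, or trivially if the parent is $Q$). So $|h_{Q'}-h_Q|\le2^{n+1}\Omega_Q$. If $Q''\in\mathscr D$, $Q''\subset Q$, is not contained in any of these $Q'$, then $|h_{Q''}-h_Q|\le2\Omega_Q$. Following the finite chain of cubes of $S$ from $Q_1$ down to the smallest one containing $Q''$, we get for each $Q''\in\mathscr D$ with $Q''\subset Q_1$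
$$h_{Q''}\le h_{Q_1}+2^{n+1}\sum_{Q\in S,\,Q\supset Q''}\Omega_Q .$$
Also $\Omega(Q_1)\ge\int_{Q_1\setminus Q_0}h_{Q_1}\ge\frac12|Q_1|h_{Q_1}$, so $h_{Q_1}\le2\Omega_{Q_1}$. Therefore
$$\sup_{x\in Q''\subset Q_1,\,Q''\in\mathscr D}h_{Q''}\le(2^{n+1}+2)\sum_{Q\in S}\Omega_Q\chi_Q(x).$$

**Step 4: conclude.** Theorem 7 with $\kappa=2$ (finite subfamilies of $S$, monotone convergence) bounds the $L^p(w)$ norm of the right side by $C\|M_\Omega\|_{L^p(w)}\le C\|f^\#\|_{L^p(w)}$, uniformly in $Q_1$. Let $Q_1$ increase to $\mathbb R^n$ in $\mathscr D$, which is possible by Lemma 1(ii); the left side increases to the maximal function $M^{\mathscr D}h$ over cubes of $\mathscr D$. By Lemma 1(iii), $Mf\le6^n\max_jM^{\mathscr D^{(j)}}h$. $\square$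

### 9.2. A logarithmic bump

To recover information on $w(E)$ from (4) or (6), we test on a function that is large on $E$, has bounded mean oscillation, and lives near $Q$. Let $E\subset Q$ with $0<t=|E|/|Q|<1$, and put
$$b=\max\{0,\log(t^{-1/2}M\chi_E)\}.$$

* *$\|b\|_{BMO}\le C_n$.* The function $v=(M\chi_E)^{1/2}$ is an $A_1$ weight, that is, $v_K\le A\operatorname{ess\,inf}_Kv$ for all cubes $K$, with $A=A(n)$ (Coifman–Rochberg, Proc. AMS 79 (1980)). With $\gamma=\log\operatorname{ess\,inf}_Kv$, Jensen's inequality gives $0\le|K|^{-1}\int_K(\log v-\gamma)\le\log A$, so $\log v$ has mean oscillation at most $2\log A$. Now $\log(t^{-1/2}M\chi_E)=2\log v+\frac12\log\frac1t$, and truncation by the $1$-Lipschitz function $u\mapsto\max\{0,u\}$ at most doubles the mean oscillation.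
* *$b=\frac12\log\frac1t$ a.e. on $E$, and $0\le b\le\frac12\log\frac1t$,* because $M\chi_E\le1$, with equality a.e. on $E$.
* *$b=0$ off $3Q$.* If $x\notin3Q$, a cube containing $x$ and meeting $Q$ has side at least $\ell(Q)$, so $M\chi_E(x)\le t$ and $t^{-1/2}M\chi_E(x)\le t^{1/2}<1$.
* *$\int b\le C|Q|$.* By the weak $(1,1)$ bound for $M$, $\int b=\int_0^\infty|\{M\chi_E>t^{1/2}e^s\}|\,ds\le C|E|t^{-1/2}\le C|Q|$.

In particular $b$ is bounded with compact support.

### 9.3. (6)⇒(2)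

**Step 1: $b^\#\le CM\chi_Q$.** We have $b^\#\le C$ everywhere, and $M\chi_Q\ge5^{-n}$ on $5Q$. If $x\notin5Q$, a cube $K\ni x$ on which $b$ has nonzero oscillation meets $3Q$, so $\ell(K)\ge|x-c_Q|_\infty-\frac32\ell(Q)\ge\frac25|x-c_Q|_\infty$. The oscillation is at most $2|K|^{-1}\int b\le C|Q|/|x-c_Q|_\infty^n\le CM\chi_Q(x)$, the last step by (10).

**Step 2: insert $b$ in (6).** This gives $(\frac12\log\frac1t)^pw(E)\le\|b\|_{L^p(w)}^p\le Ca(Q)$. If $\log\frac1t\ge1$, then $\log\frac1t\ge\frac12(1+\log\frac1t)$; if $\log\frac1t<1$ (or $t=1$), use $w(E)\le a(Q)$. In all cases $w(E)\le\varphi(t)a(Q)$ with $\varphi(s)=C(1+\log\frac1s)^{-p}$. This $\varphi$ is nondecreasing, and $\int_0^1\varphi\frac{ds}s=C\int_0^\infty(1+u)^{-p}du<\infty$ because $p>1$. $\square$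

### 9.4. (4)⇒(2)

**Step 1: write $b$ through Riesz transforms.** By Fefferman–Stein (Acta Math. 129 (1972)), modulo constants $b=f_0+\sum_{j=1}^nR_jf_j$ with $\|f_j\|_\infty\le C\|b\|_{BMO}\le C$. Here $R_j$ on $L^\infty$ is defined modulo constants in the usual way. Let $F_j=f_j\chi_{2Q}$.

**Step 2: localize to $2Q$.** Let $K_j$ be the kernel of $R_j$, and $x,x'\in Q$, $y\notin2Q$. Every $z$ on the segment from $x$ to $x'$ satisfies $|z-c_Q|_\infty\le\frac12\ell(Q)$ and $|y-c_Q|_\infty\ge\ell(Q)$, so $|z-y|_\infty\ge\frac12|y-c_Q|_\infty$. Hence $|K_j(x-y)-K_j(x'-y)|\le C\ell(Q)|y-c_Q|_\infty^{-n-1}$, and integrating over $y\notin2Q$,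
$$|R_j(f_j-F_j)(x)-R_j(f_j-F_j)(x')|\le C .$$
So on $Q$, $b=\gamma+\sum_jR_jF_j+e$ with $\gamma$ constant and $|e|\le C$.

**Step 3: bound $\gamma$.** Average over $Q$: $|Q|^{-1}\int_Qb\le C$, and $|Q|^{-1}\int_Q|R_jF_j|\le|Q|^{-1/2}\|R_jF_j\|_2\le C$. So $|\gamma|\le C$, and
$$\tfrac12\log\tfrac1t\le C_3+\sum_j|R_jF_j|\quad\text{a.e. on }E.$$

**Step 4: use (4).** If $\frac12\log\frac1t\ge2C_3$, then $\sum_j|R_jF_j|\ge\frac14\log\frac1t$ a.e. on $E$. By (10), $MF_j\le CM\chi_{2Q}\le CM\chi_Q$, so (4) gives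
$$\big(\log\tfrac1t\big)^pw(E)\le C\sum_j\|R_jF_j\|^p_{L^p(w)}\le C\sum_j\|MF_j\|_{L^p(w)}^p\le Ca(Q).$$
For the remaining $t$, which are bounded below, use $w(E)\le a(Q)$. Conclude with the same type of $\varphi$ as in 9.3. $\square$

### 9.5. (2)⇒(1): from Dini to a power

By (10), the functions $M\chi_Q$ for different cubes are pairwise comparable. So if $a(Q)=\infty$ for one cube, then for all, and (3) is trivial (for $|E|=0$, $w(E)=0$). Assume $a(Q)<\infty$ for all $Q$. Also $a(3Q)\le Ca(Q)$ by (10).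

**Claim.** There is $\theta(\varepsilon)\to0$ as $\varepsilon\to0$ such that if $Q_i\subset Q$ are disjoint cubes with $\sum|Q_i|\le\varepsilon|Q|$, then $\sum_ia(Q_i)\le\theta(\varepsilon)a(Q)$.

*Proof of the claim.* **Step 1: off $3Q$.** Let $x\notin3Q$. A cube $K\ni x$ meeting $Q_i$ has $\ell(K)\ge\ell(Q)$ and meets $Q$, so $Q\subset3K$ and $M\chi_Q(x)\ge3^{-n}|Q|/|K|$. Hence $M\chi_{Q_i}(x)\le3^n\frac{|Q_i|}{|Q|}M\chi_Q(x)$. The contribution to $\sum_ia(Q_i)$ is at most $C\sum_i(|Q_i|/|Q|)^pa(Q)\le C\varepsilon^pa(Q)$.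

**Step 2: exponential integrability on $3Q$.** Let $u=\sum_iM(\chi_{Q_i})^p$. By (10), $M\chi_{Q_i}\le C2^{-ln}$ on $2^lQ_i\setminus2^{l-1}Q_i$ for $l\ge1$. So for $h\ge0$, as $p>1$,
$$\int M(\chi_{Q_i})^ph\le C\sum_{l\ge0}2^{-lnp}\int_{2^lQ_i}h\le C\sum_{l\ge0}2^{-ln(p-1)}|Q_i|\inf_{Q_i}Mh\le C|Q_i|\inf_{Q_i}Mh .$$
For $q\ge2$ the Marcinkiewicz theorem gives $\|M\|_{L^{q'}\to L^{q'}}\le Cq$. Therefore
$$\int uh\le C\int_{\bigcup Q_i}Mh\le C(\varepsilon|Q|)^{1/q}\|Mh\|_{q'}\le C_1q(\varepsilon|Q|)^{1/q}\|h\|_{q'},$$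
that is, $\|u\|_q\le C_1q(\varepsilon|Q|)^{1/q}$ by duality. By Chebyshev, $|\{u>s\}|\le(C_1q/s)^q\varepsilon|Q|$. With $q=s/(eC_1)$, allowed for $s\ge s_0:=2eC_1$, this is $|\{u>s\}|\le e^{-c_1s}\varepsilon|Q|$, where $c_1=1/(eC_1)$. With $q=2$ it is $|\{u>s\}|\le4C_1^2s^{-2}\varepsilon|Q|$ for all $s>0$.

**Step 3: use (2) on $3Q$.** We have $w(3Q)\le a(3Q)\le Ca(Q)$. If $|\{u>s\}|\le\lambda|Q|$ with $0<\lambda\le1$, then by monotonicity $w(3Q\cap\{u>s\})\le C\varphi(\lambda)a(Q)$. Let $\varepsilon<1$ be small, with $4C_1^2\varepsilon^{1/2}\le1$ and $\sigma=\varepsilon^{1/4}<s_0$. Split at $\sigma$ and $s_0$; for $s>s_0$ substitute $v=\varepsilon e^{-c_1s}$: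
$$\int_{3Q}uw=\int_0^\infty w(3Q\cap\{u>s\})\,ds\le C\Big[\sigma+s_0\varphi(4C_1^2\varepsilon^{1/2})+\frac1{c_1}\int_0^{\varepsilon e^{-c_1s_0}}\varphi(v)\frac{dv}v\Big]a(Q).$$
Since $\varphi$ is monotone and $\int_0^1\varphi\frac{ds}s<\infty$, we have $\varphi(s)\to0$ as $s\to0$, and the bracket tends to $0$ with $\varepsilon$. This proves the claim. $\square$

**Step 4: iterate the claim.** Fix $\varepsilon<1$ with $\theta(\varepsilon)\le\frac12$ and put $\Lambda=2^n/\varepsilon$. Let $E\subset Q$ and $t=|E|/|Q|$. For $t=0$ we have $w(E)=0$, and for $t=1$ we use $w(E)\le a(Q)$; so let $0<t<1$. Let $N\ge0$ be the largest integer with $\Lambda^Nt<1$. For $0\le i\le N$ let $\mathcal G_i$ be the family of maximal dyadic subcubes $Q'$ of $Q$ (obtained by repeated bisection, $Q$ included) with $|E\cap Q'|\ge\Lambda^it|Q'|$. Then $\mathcal G_0=\{Q\}$, and since $\Lambda^it<1$, almost all of $E$ lies in $\bigcup\mathcal G_i$ by Lebesgue's density theorem.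

For $Q'\in\mathcal G_i$ we have $|E\cap Q'|\le2^n\Lambda^it|Q'|$: this is clear for $i=0$; for $i\ge1$ we have $Q'\ne Q$, as $|E|=t|Q|<\Lambda^it|Q|$, and the parent of $Q'$ fails the condition. Each cube of $\mathcal G_{i+1}$ lies in a cube of $\mathcal G_i$, and for $Q'\in\mathcal G_i$
$$\sum_{Q''\in\mathcal G_{i+1},Q''\subset Q'}|Q''|\le\frac{|E\cap Q'|}{\Lambda^{i+1}t}\le\frac{2^n}{\Lambda}|Q'|=\varepsilon|Q'|.$$
By the claim, $\sum_{\mathcal G_{i+1}}a\le\frac12\sum_{\mathcal G_i}a$. Since $\Lambda^{N+1}t\ge1$,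
$$w(E)\le\sum_{Q'\in\mathcal G_N}w(Q')\le\sum_{Q'\in\mathcal G_N}a(Q')\le2^{-N}a(Q)\le2\,t^{\log2/\log\Lambda}\,a(Q).$$
So $w\in C_p$ with $\delta=\log2/\log\Lambda$, and Theorem 6 is proved. $\blacksquare$
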